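\title{The Borel almost disjointness number can exceed the bounding number}

\begin{abstract}
Let $\mathfrak a_{\mathrm{Borel}}$ be the least number of Borel subsets of $[\omega]^\omega$ whose union is a maximal almost disjoint family, and let $\mathfrak b$ be the bounding number. We show that $\mathfrak b<\mathfrak a_{\mathrm{Borel}}$ is consistent with ZFC. More precisely, if $\mathfrak b=\mathfrak c=\kappa$ and $2^\kappa=\kappa^+$, then some ccc forcing forces $\mathrm{MA}_{<\kappa}$, $\mathfrak b=\kappa$ and $\mathfrak c=\kappa^+$, and forces that no union of $\kappa$ analytic sets is a maximal almost disjoint family. The forcing is a finite support iteration of Mathias forcings for P-points, each built to avoid a given almost disjoint family and to keep a fixed well-ordered family of functions unbounded.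
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The invariants}

Two infinite sets $a,b\subseteq\omega$ are \emph{almost disjoint} (a.d.) if $a\cap b$ is finite, and a family $\mathcal A\subseteq[\omega]^\omega$ of infinite sets is a.d.\ if its members are pairwise almost disjoint. A \emph{MAD family} is an infinite a.d.\ family $\mathcal A$ such that every $b\in[\omega]^\omega$ has infinite intersection with some $a\in\mathcal A$. The word ``infinite'' excludes the finite partitions of $\omega$, which are maximal for a trivial reason. MAD families exist: apply Zorn's lemma above a partition of $\omega$ into infinitely many infinite sets. The least size of a MAD family is denoted by $\mathfrak a$.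

We identify subsets of $\omega$ with points of the Cantor space $2^\omega$, so that $[\omega]^\omega$ is a $G_\delta$ subspace of $2^\omega$. One can then measure a MAD family not by the number of its members but by the number of definable pieces from which it is assembled. Let $\mathfrak a_{\mathrm{closed}}$, $\mathfrak a_{\mathrm{Borel}}$ and $\mathfrak a_{\Sigma^1_1}$ be the least number of closed, Borel and analytic subsets of $[\omega]^\omega$, respectively, whose union is a MAD family. Each piece is a subset of an a.d.\ family and is therefore a.d.\ itself. Singletons are closed; closed subsets of $[\omega]^\omega$ are Borel; and Borel subsets of $[\omega]^\omega$ are Borel in $2^\omega$, hence analytic. With $\mathfrak c=2^{\aleph_0}$ this gives all but the first of the inequalities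
\begin{equation}\label{eq:chain}
\aleph_1\le\mathfrak a_{\Sigma^1_1}\le\mathfrak a_{\mathrm{Borel}}\le\mathfrak a_{\mathrm{closed}}\le\mathfrak a\le\mathfrak c .
\end{equation}
The first inequality is not needed for our theorems; a proof falls out of the method and is given in Corollary~\ref{cor:aleph1}. A single piece can be as large as the continuum.

\begin{example}\label{ex:branches}
Replace $\omega$ by the countable set $2^{<\omega}$. For $y\in2^\omega$ let $b_y=\{y{\upharpoonright}n:n<\omega\}$, and let $\mathcal T=\{b_y:y\in2^\omega\}$. Distinct branches share only finitely many nodes, so $\mathcal T$ is an a.d.\ family of size $\mathfrak c$. It is compact, being the image of $2^\omega$ under the continuous map $y\mapsto b_y$. It is not maximal: an infinite antichain of $2^{<\omega}$ meets each $b_y$ in at most one point.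
\end{example}

For $f,g\in\omega^\omega$ write $f\le^*g$ if $f(n)\le g(n)$ for all but finitely many $n$; thus $f\not\le^*g$ means that $f(n)>g(n)$ for infinitely many $n$. The \emph{bounding number} $\mathfrak b$ is the least size of a subset of $\omega^\omega$ with no $\le^*$-upper bound. It is the natural lower bound for $\mathfrak a$.

\begin{proposition}\label{prop:ba}
$\mathfrak b\le\mathfrak a$.
\end{proposition}

\begin{proof}
Let $\mathcal A$ be an infinite a.d.\ family with $|\mathcal A|<\mathfrak b$. Fix distinct $a_n\in\mathcal A$, $n<\omega$, and put $a_n'=a_n\setminus\bigcup_{i<n}a_i$; these sets are infinite and pairwise disjoint. For $a\in\mathcal A\setminus\{a_n:n<\omega\}$ let $f_a(n)$ be least with $a\cap a_n'\subseteq f_a(n)$. Let $g$ be a $\le^*$-bound of all $f_a$, pick $k_n\in a_n'$ with $k_n\ge g(n)$, and let $b=\{k_n:n<\omega\}$, an infinite set. Then $b\cap a_m\subseteq\{k_0,\dots,k_m\}$, and for every other $a\in\mathcal A$ we have $k_n\ge f_a(n)$, hence $k_n\notin a$, for almost all $n$. So $\mathcal A$ is not maximal.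
\end{proof}

This argument counts members, one function per member, and so says nothing about a family made of few large pieces. Large pieces can only help in building a MAD family, and one might guess that they help enough for $\mathfrak b$ pieces always to suffice. The following question is posed by Brendle and Raghavan~\cite{BR}.

\medskip
\noindent\emph{Is $\mathfrak b<\mathfrak a_{\mathrm{Borel}}$ consistent with ZFC?}
\medskip

\subsection{Results}

The answer is yes.

\begin{theorem}\label{thm:A}
Assume CH and $2^{\aleph_1}=\aleph_2$. There is a ccc forcing that forces
\[
\mathfrak b=\aleph_1<\mathfrak a_{\Sigma^1_1}=\mathfrak a_{\mathrm{Borel}}=\mathfrak a_{\mathrm{closed}}=\mathfrak a=\mathfrak c=\aleph_2 .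
\]
\end{theorem}

Recall that $\mathrm{MA}_{<\kappa}$ is the statement that for every ccc poset and every collection of fewer than $\kappa$ dense subsets there is a filter meeting all of them. Under CH we have $\mathfrak b=\mathfrak c=\aleph_1$, so Theorem~\ref{thm:A} is the case $\kappa=\aleph_1$ of the following theorem.

\begin{theorem}\label{thm:B}
Assume $\mathfrak b=\mathfrak c=\kappa$ and $2^\kappa=\kappa^+$. There is a ccc forcing that forces $\mathrm{MA}_{<\kappa}$, $\mathfrak b=\kappa$ and
\[
\mathfrak a_{\Sigma^1_1}=\mathfrak a_{\mathrm{Borel}}=\mathfrak a_{\mathrm{closed}}=\mathfrak a=\mathfrak c=\kappa^+ .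
\]
In the extension there is no (boldface) $\boldsymbol\Sigma^1_2$ MAD family.
\end{theorem}

\begin{corollary}\label{cor:main}
If ZFC is consistent, then so is ZFC together with $\mathfrak b<\mathfrak a_{\mathrm{Borel}}$. Moreover, if GCH holds and $\kappa$ is regular uncountable, then there is a ccc extension in which $\mathfrak b=\kappa<\mathfrak a_{\Sigma^1_1}=\mathfrak a_{\mathrm{Borel}}=\mathfrak c=\kappa^+$, $\mathrm{MA}_{<\kappa}$ holds, and there is no $\boldsymbol\Sigma^1_2$ MAD family.
\end{corollary}

\subsection{Two obstacles and one ultrafilter}

We fix in the ground model an unbounded family $D$ of size $\kappa$ and iterate $\kappa^+$ times. At a typical stage we are handed $\kappa$ analytic sets whose union $\mathcal A$ is a.d., and we add an infinite set $x$ that is to witness that $\mathcal A$ is not maximal. There are two obstacles.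

First, $D$ must stay unbounded. The proof of Proposition~\ref{prop:ba} shows that a function dominating all ground model functions yields a set almost disjoint from all members of any given infinite a.d.\ family of the ground model. This cheap way of destroying maximality is exactly the one that is forbidden.

Second, an analytic set acquires new members in forcing extensions, and $x$ must be almost disjoint from those as well, including the ones that appear long after $x$. Being almost disjoint from the old members is not enough: in Example~\ref{ex:branches}, if $y\in2^\omega$ is a new real, then $b_y$ is almost disjoint from every old member of $\mathcal T$, yet belongs to $\mathcal T$ as computed in the extension.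

One object removes both obstacles. We let $x$ be generic for the Mathias forcing $M_U$ of an ultrafilter $U$ that contains no finite union of members of $\mathcal A$; such an $x$ is almost contained in every member of $U$. If $U$ is a P-point, then for each analytic piece there is a single $B\in U$ almost disjoint from all its members (Section~\ref{sec:ppoint}). This is an absolute statement about $B$ and the piece, so it covers all future members, and $x\subseteq^*B$ finishes the job. In Section~\ref{sec:slow} we isolate a combinatorial property of $U$, called $D$-slowness, which makes $M_U$ keep $D$ unbounded and also makes $U$ a P-point. The heart of the paper is Section~\ref{sec:construction}, where a $D$-slow ultrafilter avoiding an arbitrary a.d.\ family is constructed under $\mathfrak c=\kappa$. Sections~\ref{sec:pres} and~\ref{sec:iteration} assemble the iteration.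

\section{Background}\label{sec:background}

\subsection{Filters and ideals}

We write $a\subseteq^*b$ if $a\setminus b$ is finite, and we put $\max\emptyset=-1$. A \emph{$k$-partition} of a set $S$ is a sequence $(P_1,\dots,P_k)$ of pairwise disjoint, possibly empty, sets with union $S$. A \emph{filter} is a family of subsets of $\omega$ that contains all cofinite sets and is closed under supersets and finite intersections; we allow the improper filter $\mathcal P(\omega)$. An \emph{ultrafilter} is a proper filter that contains one of $X$, $\omega\setminus X$ for every $X\subseteq\omega$; by our convention it is nonprincipal and all its members are infinite. A \emph{P-point} is an ultrafilter $U$ such that for all $B_n\in U$, $n<\omega$, there is a \emph{pseudointersection} in $U$, that is, a $B\in U$ with $B\subseteq^*B_n$ for all $n$. Replacing $B_n$ by $B_0\cap\dots\cap B_n$ shows that it suffices to consider decreasing sequences.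

For an infinite a.d.\ family $\mathcal A$ let $I(\mathcal A)$ be the ideal generated by $\mathcal A$ and the finite sets: $a\in I(\mathcal A)$ if and only if $a\subseteq^*\bigcup\mathcal B$ for some finite $\mathcal B\subseteq\mathcal A$. No cofinite set is in $I(\mathcal A)$, for if $\omega\subseteq^*\bigcup\mathcal B$, then any member of $\mathcal A\setminus\mathcal B$ would meet a member of $\mathcal B$ in an infinite set. A filter disjoint from $I(\mathcal A)$ is proper, since $\emptyset\in I(\mathcal A)$.

\subsection{Analytic sets and absoluteness}

A \emph{tree} on a set $X$ is a set of finite sequences from $X$ closed under initial segments. For a tree $T$ on $2\times\omega$ we view a node $\sigma$ as a pair $(\sigma^0,\sigma^1)$ of sequences of length $|\sigma|$, and let $[T]\subseteq2^\omega\times\omega^\omega$ be the set of infinite branches and $p[T]=\{y:\exists z\ (y,z)\in[T]\}$. The \emph{analytic} subsets of $2^\omega$ are the sets $p[T]$; every Borel set is analytic. A set is $\boldsymbol\Sigma^1_2$ if it is the projection of the complement of an analytic subset of $2^\omega\times\omega^\omega$. We use Sierpi\'nski's theorem, provable in ZFC: \emph{every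 $\boldsymbol\Sigma^1_2$ subset of $2^\omega$ is a union of $\aleph_1$ Borel sets.}

The next lemma consists of two instances of Mostowski absoluteness for $\Sigma^1_1$ and $\Pi^1_1$ statements.

\begin{lemma}\label{lem:abs}
Let $M\subseteq N$ be transitive models of ZFC, let $T\in M$ be a tree on $2\times\omega$ and let $B\in M$ be a subset of $\omega$.
\begin{enumerate}
\item[(a)] $p[T]^M=p[T]^N\cap M$.
\item[(b)] If in $M$ every $y\in p[T]$ has finite intersection with $B$, then the same holds in $N$.
\end{enumerate}
\end{lemma}

\begin{proof}
A tree $S\in M$ has an infinite branch in $M$ if and only if it has one in $N$: a branch in $M$ is a branch in $N$, and if there is none in $M$, then $M$ contains a rank function from $S$ to the ordinals, strictly decreasing along extensions, which rules out branches in $N$. For (a), given $y\in M$ apply this to $S=\{\sigma^1:\sigma\in T,\ \sigma^0\subseteq y\}$. For (b), let $S$ consist of the finite sequences $\langle(\sigma_i,k_i):i<n\rangle$ such that $\sigma_0\subsetneq\sigma_1\subsetneq\cdots$ are nodes of $T$, $k_0<k_1<\cdots$ are in $B$, $k_i<|\sigma_i|$ and $\sigma_i^0(k_i)=1$. In either model, $S$ has an infinite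 branch if and only if $y\cap B$ is infinite for some $y\in p[T]$.
\end{proof}

\subsection{Forcing}

Posets have a largest element, and $q\le p$ means that $q$ extends $p$. A poset is \emph{ccc} if its antichains are countable, and \emph{$\sigma$-centered} if it is a countable union of sets in which any finitely many elements have a common extension; $\sigma$-centered posets are ccc. In a finite support iteration $\langle P_\alpha,\dot Q_\alpha:\alpha<\delta\rangle$ we regard $P_\beta$ as a subset of $P_\alpha$ for $\beta\le\alpha\le\delta$, and write $G_\beta=G\cap P_\beta$. If $r\in P_\alpha$, $q\in P_\beta$ and $q\le r{\upharpoonright}\beta$, then $q\cup r{\upharpoonright}[\beta,\alpha)$ is a common extension of $q$ and $r$. We use three textbook facts.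
\begin{enumerate}
\item[(F1)] A ccc forcing preserves cardinals and cofinalities, and a name for an ordinal has only countably many possible values.
\item[(F2)] Let $P$ be ccc with a dense subset $P^*$ of infinite size $\mu$, and let $S\in V$. Every subset of $S$ in the extension is the value of a \emph{nice name} $\bigcup_{s\in S}\{\check s\}\times A_s$, where each $A_s\subseteq P^*$ is a (countable) antichain. There are at most $(\mu^{\aleph_0})^{|S|}$ nice names.
\item[(F3)] A finite support iteration of ccc forcings is ccc. If its length $\delta$ satisfies $\mathrm{cf}(\delta)>|S|+\aleph_0$, then every subset of $S$ in $V[G_\delta]$ lies in $V[G_\alpha]$ for some $\alpha<\delta$, because a nice name involves at most $|S|+\aleph_0$ conditions, each of finite support.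
\end{enumerate}

\emph{Mathias forcing} $M_U$ for an ultrafilter $U$ consists of pairs $(s,B)$ with $s\in[\omega]^{<\omega}$, $B\in U$ and $\max s<\min B$; we call $s$ the \emph{stem}. The order is: $(t,C)\le(s,B)$ if $s\subseteq t$, $C\subseteq B$ and $t\setminus s\subseteq B$. Conditions $(s,B_1),\dots,(s,B_k)$ have the common extension $(s,B_1\cap\dots\cap B_k)$, so $M_U$ is $\sigma$-centered. The \emph{generic set} is $x=\bigcup\{s:(s,B)\in G\}$. It is infinite, since stems can be made longer. If $(t,C)\in G$ then $x\setminus t\subseteq C$: any $(s,B)\in G$ has a common extension $(u,E)$ with $(t,C)$, and $s\setminus t\subseteq u\setminus t\subseteq C$. For $B\in U$ the conditions $(t,C)$ with $C\subseteq B$ are dense. Hence $x\subseteq^*B$ for all $B\in U$.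

\subsection{Well-ordered unbounded families}

The family that keeps $\mathfrak b$ small will satisfy the following hypothesis.
\begin{enumerate}
\item[(H)] $\kappa$ is regular uncountable, and $D=\{d_\xi:\xi<\kappa\}\subseteq\omega^\omega$ is $\le^*$-increasing ($d_\eta\le^*d_\xi$ for $\eta<\xi$) and has no $\le^*$-upper bound.
\end{enumerate}
The point of the well-ordering is that one member of $D$ can escape many functions at once.

\begin{lemma}\label{lem:O}
Assume (H).
\begin{enumerate}
\item[(a)] If $\lambda<\kappa$ and $g_j\in\omega^\omega$ for $j<\lambda$, there is $d\in D$ with $d\not\le^*g_j$ for all $j<\lambda$.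
\item[(b)] Every countable subset of $D$ has a $\le^*$-upper bound in $D$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Choose $\xi_j$ with $d_{\xi_j}\not\le^*g_j$. Then $d_\xi\not\le^*g_j$ for all $\xi\ge\xi_j$, and $\xi=\sup_j\xi_j$ is below $\kappa$ by regularity. (b) Countable subsets of $\kappa$ are bounded in $\kappa$.
\end{proof}

\begin{lemma}\label{lem:scale}
If $\mathfrak b=\mathfrak c=\kappa$, then there is a family $D$ satisfying (H).
\end{lemma}

\begin{proof}
The cardinal $\mathfrak b$ is uncountable, since $g(n)=\max_{i\le n}f_i(n)$ bounds $\{f_i:i<\omega\}$. It is regular: a union of fewer than $\mathfrak b$ families, each of size less than $\mathfrak b$, is bounded by a bound of their bounds. Enumerate $\omega^\omega=\{f_\xi:\xi<\kappa\}$ and recursively let $d_\xi$ be a $\le^*$-bound of the fewer than $\mathfrak b$ functions $d_\eta$ ($\eta<\xi$) and $f_\xi$. A bound of $D$ would bound $\omega^\omega$, which is impossible.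
\end{proof}

The family just built is dominating, but this will be lost along the iteration. Only (H) is preserved, and only (H) is used.

\section{P-points and analytic almost disjoint families}\label{sec:ppoint}

If an ultrafilter $U$ contains no member of an a.d.\ family $\mathcal A$, then each $a\in\mathcal A$ is disjoint from some member of $U$, namely $\omega\setminus a$. We want one member of $U$ that works for all $a$ at once. The family of branches shows how a P-point provides it.

\begin{example}\label{ex:ppoint}
Let $U$ be a P-point on $2^{<\omega}$ containing no branch $b_y$. For $\sigma\in2^{<\omega}$ let $N_\sigma=\{\tau:\sigma\subseteq\tau\}$. For each $n$ the cones $N_\sigma$ with $|\sigma|=n$ partition a cofinite set, so exactly one of them is in $U$. Two cones that meet have comparable roots, so there is $y\in2^\omega$ with $N_{y{\upharpoonright}n}\in U$ for all $n$. Let $B\in U$ be a pseudointersection of the sets $N_{y{\upharpoonright}n}\setminus b_y\in U$. Then $B\cap b_y$ is finite, and if $z\ne y$, say $z{\upharpoonright}n\ne y{\upharpoonright}n$, then $b_z\cap N_{y{\upharpoonright}n}=\emptyset$, so $B\cap b_z$ is finite as well.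
\end{example}

In the example, $\mathcal T$ is covered by one point and countably many basic pieces, each of which is disposed of by one member of $U$. In general we discard from a tree all basic pieces that can be disposed of. If anything remained, then every remaining piece would cover a member of $U$, any two pieces would overlap, and we could build two members of the family with infinite intersection.

\begin{lemma}\label{lem:ppoint}
Let $U$ be a P-point and let $\mathcal A\subseteq[\omega]^\omega$ be an analytic a.d.\ family with $\mathcal A\cap U=\emptyset$. Then there is $B\in U$ such that $a\cap B$ is finite for all $a\in\mathcal A$.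
\end{lemma}

\begin{proof}
Let $\mathcal A=p[T]$. For a subtree $S\subseteq T$ and $\sigma\in S$ let $S_\sigma$ be the tree of all $\tau\in S$ comparable with $\sigma$; every branch of $S_\sigma$ extends $\sigma$. Call $\mathcal A'\subseteq\mathcal A$ \emph{small} if some $B\in U$ has finite intersection with every member of $\mathcal A'$. Subsets of small sets are small. Countable unions of small sets are small, as witnessed by a pseudointersection in $U$ of the witnesses; this is the only use of the P-point property. Sets with at most one element are small, since $\omega\setminus a\in U$ for $a\in\mathcal A$. Suppose toward a contradiction that $\mathcal A$ is not small.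

Let $T'=\{\sigma\in T:p[T_\sigma]\text{ is not small}\}$. If $\sigma\subseteq\tau$ then $p[T_\tau]\subseteq p[T_\sigma]$, so $T'$ is a tree, and it contains the root. Let $\sigma\in T'$. A branch of $T_\sigma$ is either a branch of $T'_\sigma$ or passes through a node $\tau\in T\setminus T'$, so
\[
p[T_\sigma]\subseteq p[T'_\sigma]\cup\bigcup\{p[T_\tau]:\tau\in T\setminus T'\}.
\]
The last union is a countable union of small sets. Hence $p[T'_\sigma]$ is not small. It follows that $E_\sigma=\bigcup p[T'_\sigma]$ belongs to $U$, for otherwise $\omega\setminus E_\sigma\in U$ would be disjoint from all members of $p[T'_\sigma]$.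

Taking $\sigma$ to be the root, $p[T']$ is not small and so has two distinct elements. Thus there are $\sigma_0,\tau_0\in T'$ with $\sigma^0_0$ and $\tau_0^0$ incomparable. Given $\sigma_n,\tau_n\in T'$, the set $E_{\sigma_n}\cap E_{\tau_n}\in U$ is infinite; pick $k_n$ in it with $k_n>|\sigma_n|,|\tau_n|$. By the definition of $E_{\sigma_n}$ and $E_{\tau_n}$ there are branches of $T'_{\sigma_n}$ and of $T'_{\tau_n}$ whose first coordinates contain $k_n$. Let $\sigma_{n+1}\supseteq\sigma_n$ and $\tau_{n+1}\supseteq\tau_n$ be their initial segments of length $k_n+1$. Then $k_{n+1}>k_n$, and $y=\bigcup_n\sigma_n^0$ and $y'=\bigcup_n\tau_n^0$ are distinct members of $p[T']\subseteq\mathcal A$ that both contain $\{k_n:n<\omega\}$. This contradicts almost disjointness.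
\end{proof}

\begin{remark}\label{rem:ppoint}
The P-point hypothesis cannot be dropped for any infinite a.d.\ family $\mathcal A$. Let $J$ be the ideal of sets having finite intersection with every member of $\mathcal A$. If $\omega=B\cup\bigcup\mathcal B$ with $B\in J$ and $\mathcal B\subseteq\mathcal A$ finite, then any $a\in\mathcal A\setminus\mathcal B$ would be finite. So there is an ultrafilter containing the complements of all members of $J\cup\mathcal A$, and the conclusion of the lemma fails for it. Analyticity cannot be dropped either: under $\mathfrak b=\mathfrak c$, Proposition~\ref{prop:U} below gives, for a MAD family $\mathcal A$, a P-point disjoint from $\mathcal A$, and the conclusion fails by maximality.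
\end{remark}

\section{Slow ultrafilters}\label{sec:slow}

Assume (H). When does $M_U$ keep $D$ unbounded? Let $\dot f$ be a name for a function and $s$ a stem. Two conditions with the same stem are compatible, so if some condition with stem $s\cup t$ decides $\dot f(n)$, then the value depends on $t$ only. All that matters about $\dot f$ below $s$ is therefore the set $X_n$ of such $t$ and the value $v_n(t)$. We abstract this.

\begin{definition}\label{def:test}
A \emph{test} is a sequence $\langle X_n,v_n:n<\omega\rangle$ with $X_n\subseteq[\omega]^{<\omega}\setminus\{\emptyset\}$ and $v_n:X_n\to\omega$. For a test, $d\in\omega^\omega$ and $m<\omega$ let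
\[
\mathcal G^d_m=\{B\subseteq\omega:\ v_n(t)\ge d(n)\text{ whenever }n\ge m,\ t\in X_n\text{ and }t\subseteq B\},
\]
and call $B$ \emph{$d$-fast} (for the test) if $B\in\mathcal G^d_m$ for some $m$. For an ultrafilter $U$, a test is \emph{$U$-dense} if for all $n$ and all $B\in U$ there is $t\in X_n$ with $t\subseteq B$. The ultrafilter $U$ is \emph{$D$-slow} if for every $U$-dense test there is $d\in D$ such that no member of $U$ is $d$-fast; explicitly, for all $B\in U$ and all $m$ there are $n\ge m$ and $t\in X_n$ with $t\subseteq B$ and $v_n(t)<d(n)$.
\end{definition}

The following properties are used throughout.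
\begin{enumerate}
\item[(G1)] $\mathcal G^d_m$ is closed under subsets, contains $\emptyset$ (the sets $t$ are nonempty), and increases with $m$.
\item[(G2)] $\mathcal G^d_m$ is compact: it is the intersection of the clopen sets $\{B:t\not\subseteq B\}$ over all $n\ge m$ and $t\in X_n$ with $v_n(t)<d(n)$.
\item[(G3)] If $d\le^*d'$, then every $d'$-fast set is $d$-fast: $\mathcal G^{d'}_m\subseteq\mathcal G^d_m$ as soon as $d(n)\le d'(n)$ for all $n\ge m$, and (G1) allows us to increase $m$.
\end{enumerate}

\begin{example}[the enumeration test]\label{ex:enum}
For $B\subseteq\omega$ let $\mathrm{en}_B(n)$ be the element of $B$ with exactly $n$ predecessors in $B$, if it exists. Let $X_n=\{t:|t|>n\}$ and $v_n(t)=\mathrm{en}_t(n)$; this is the test that comes from the name for $\mathrm{en}_x$, where $x$ is the generic set, and from the empty stem. It is $U$-dense for every $U$. A set $B$ contains some $t\in X_n$ with $v_n(t)<d(n)$ exactly if $B$ has more than $n$ elements below $d(n)$, so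
\[
\mathcal G^d_m=\{B:|B\cap d(n)|\le n\text{ for all }n\ge m\},
\]
and an infinite $B$ is $d$-fast if and only if $d\le^*\mathrm{en}_B$. For this test, slowness is necessary for $M_U$ to keep $D$ unbounded. Indeed, suppose that every $d\in D$ has a $d$-fast $B\in U$, and let $r=|x\setminus B|<\omega$. Among the first $n+r+1$ elements of $x$ at least $n+1$ are in $B$, so $\mathrm{en}_x(2n)\ge\mathrm{en}_x(n+r)\ge\mathrm{en}_B(n)$ for $n\ge r$. Thus $n\mapsto\mathrm{en}_x(2n)$ bounds $D$.
\end{example}

\begin{lemma}\label{lem:mathias}
Assume (H). If $U$ is a $D$-slow ultrafilter, then $M_U$ forces that $D$ is unbounded.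
\end{lemma}

\begin{proof}
Let $\dot f$ be a name for an element of $\omega^\omega$. For $s\in[\omega]^{<\omega}$ let $X^s_n$ be the set of nonempty finite $t\subseteq\omega\setminus(\max s+1)$ such that for some $C\in U$ the pair $(s\cup t,C)$ is a condition deciding $\dot f(n)$, and let $v^s_n(t)$ be the decided value, which does not depend on $C$. This test is $U$-dense: given $B\in U$, the condition $(s,B\setminus(\max s+1))$ has an extension $(s',C)$ deciding $\dot f(n)$, after a further extension $s'\ne s$, and then $t=s'\setminus s$ is in $X^s_n$ and is contained in $B$.

Let $d^s\in D$ be such that no member of $U$ is $d^s$-fast for $\langle X^s_n,v^s_n\rangle$. By Lemma~\ref{lem:O}(b) let $d\in D$ bound the countably many $d^s$. By (G3), for every $s$ no member of $U$ is $d$-fast for $\langle X^s_n,v^s_n\rangle$. We claim that $d\not\le^*\dot f$ is forced. Otherwise some $(s,B)$ forces $d(n)\le\dot f(n)$ for all $n\ge m$, for some $m$. Pick $n\ge m$ and $t\in X_n^s$ with $t\subseteq B$ and $v_n^s(t)<d(n)$, and let $C$ witness $t\in X_n^s$. Then $(s\cup t,(B\cap C)\setminus(\max t+1))$ extends both $(s,B)$ and $(s\cup t,C)$. It forces $d(n)\le\dot f(n)=v^s_n(t)<d(n)$,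 a contradiction.
\end{proof}

Tests made of singletons give the P-point property for free.

\begin{lemma}\label{lem:slowP}
Every $D$-slow ultrafilter $U$ is a P-point.
\end{lemma}

\begin{proof}
Let $B_0\supseteq B_1\supseteq\cdots$ be in $U$, and let $X_n=\{\{k\}:k\in B_n\}$ and $v_n(\{k\})=k$. The test is $U$-dense because $B\cap B_n\ne\emptyset$ for $B\in U$. Let $d\in D$ be such that no member of $U$ is $d$-fast, and put $P=\bigcup_n(B_n\cap d(n))$. Every $B\in U$ contains some $k\in B_n$ with $k<d(n)$, for some $n$, so $B$ meets $P$. Hence $\omega\setminus P\notin U$ and $P\in U$. Since $B_i\subseteq B_n$ for $i\ge n$, the set $P\setminus B_n$ is contained in the finite set $\bigcup_{i<n}d(i)$.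
\end{proof}

\section{Slow ultrafilters avoiding an almost disjoint family}\label{sec:construction}

Throughout this section (H) holds, $\mathcal A$ is an infinite a.d.\ family, and $I=I(\mathcal A)$. We build a $D$-slow ultrafilter disjoint from $I$ as the union of a chain of filters of length $\mathfrak c=\kappa$. Given the current filter $F$ and a test, we have two ways to deal with the test: add a set that contains no member of some $X_n$, so that the test will not be $U$-dense; or choose $d\in D$ and add the complements of all $d$-fast sets. Accordingly, for a filter $F$, a test and $d\in\omega^\omega$ let $F^d$ be the (possibly improper) filter generated by $F$ and the complements of all $d$-fast sets. By (G1), for $a\subseteq\omega$,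
\begin{equation}\label{eq:Fd}
\begin{gathered}
a\in F^d\iff\text{there are }Y\in F,\ k\ge1,\ m<\omega\text{ and a }k\text{-partition}\\
\text{of }Y\setminus a\text{ all of whose pieces are in }\mathcal G^d_m .
\end{gathered}
\end{equation}
Indeed, $a\in F^d$ means $Y\setminus(B_1\cup\dots\cup B_k)\subseteq a$, that is, $Y\setminus a\subseteq B_1\cup\dots\cup B_k$, for some $Y\in F$ and $d$-fast $B_1,\dots,B_k$. We may take $k\ge1$ as $\emptyset$ is $d$-fast, one $m$ serves all $B_l$, and shrinking the $B_l$ turns the cover into a partition. The task is to find $d\in D$ with $F^d\cap I=\emptyset$.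

\begin{example}\label{ex:first}
Let $F$ be the cofinite filter and take the enumeration test. The first option is not available, since members of a proper filter are infinite. Consider first a single $a\in I$. The set $\omega\setminus a$ is infinite; let $g_{j,a}(n)=\mathrm{en}_{\omega\setminus(a\cup j)}(n^2)+1$. If $Y\supseteq\omega\setminus j$, then $Y\setminus a$ has at least $n^2+1$ points below $g_{j,a}(n)$, and in any $n$-partition of $Y\setminus a$ some piece receives more than $n$ of them. So if $d\not\le^*g_{j,a}$ for all $j<\omega$, then by~\eqref{eq:Fd} and the formula for $\mathcal G_m^d$ we get $a\notin F^d$: use an $n\ge\max(k,m)$ with $d(n)>g_{j,a}(n)$. Lemma~\ref{lem:O}(a) provides such a $d\in D$ for each $a$ separately. But $I$ may have $\kappa$ members, and the lemma handles fewer than $\kappa$ functions.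

Almost disjointness reduces the problem to countably many functions. Fix distinct $w_i\in\mathcal A$, $i<\omega$, and let $d\in D$ satisfy $d\not\le^*(n\mapsto\mathrm{en}_{w_i}(n^2))$ for all $i$; then for each $i$ we have $|w_i\cap d(n)|>n^2$ for infinitely many $n$. Let $a\in I$. Then $a\subseteq^*\bigcup\mathcal B$ for a finite $\mathcal B\subseteq\mathcal A$, so $a\cap w_i$ is finite for any $i$ with $w_i\notin\mathcal B$. If $a\in F^d$, then for some cofinite $Y$ the set $Y\setminus a$, which contains all but some finite number $r$ of the points of $w_i$, is covered by $k$ members of some $\mathcal G^d_m$. This gives $|w_i\cap d(n)|\le r+kn$ for all $n\ge m$, a contradiction. So $F^d\cap I=\emptyset$.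
\end{example}

The general case has the same two halves. The pigeonhole bound $g_{j,a}$ is replaced by a compactness argument, which dictates the class of filters we work with. The witnesses $w_i$ can no longer be chosen in advance, because $F$ may already contain $\omega\setminus w$ for many $w\in\mathcal A$; they are extracted from the assumption that no $d$ works.

\subsection{Small filters}

The filter $F^d$ is obtained by adding the complements of all members of the sets $\mathcal G_m^d$, which may have size $\mathfrak c$. So ``generated by fewer than $\kappa$ sets'' is not a convenient notion of smallness. But each $\mathcal G^d_m$ is compact.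

\begin{definition}
A filter is \emph{$\kappa$-small} if it is a union of fewer than $\kappa$ compact subsets of $2^\omega$.
\end{definition}

\begin{lemma}\label{lem:small}
\begin{enumerate}
\item[(a)] The cofinite filter is $\kappa$-small, and so is the union of an increasing chain of fewer than $\kappa$ many $\kappa$-small filters.
\item[(b)] If $F$ is $\kappa$-small and $\mathcal C\subseteq2^\omega$ is compact and nonempty, then the filter generated by $F\cup\mathcal C$ is $\kappa$-small.
\item[(c)] If $F$ is $\kappa$-small, then so is $F^d$, for every test and every $d$.
\end{enumerate}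
\end{lemma}

\begin{proof}
(a) The cofinite filter is countable, and $\kappa$ is uncountable and regular. (b) Let $F=\bigcup_{j<\lambda}\mathcal C_j$ with $\lambda<\kappa$ and $\mathcal C_j$ compact. The generated filter is the union over $j<\lambda$ and $1\le k<\omega$ of the sets
\[
\{Z:\exists Y\in\mathcal C_j\ \exists E_1,\dots,E_k\in\mathcal C\ \ Y\cap E_1\cap\dots\cap E_k\subseteq Z\}.
\]
Each of them is the projection of a closed subset of the compact space $2^\omega\times\mathcal C_j\times\mathcal C^k$, hence compact, and there are at most $\lambda+\aleph_0<\kappa$ of them. (c) The set $\{\omega\setminus B:B\in\mathcal G^d_m\}$ is compact by (G2), is nonempty and increases with $m$ by (G1). So $F^d$ is the increasing union over $m$ of the filters generated by $F$ and these sets; apply (b) and (a).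
\end{proof}

\begin{lemma}\label{lem:partition}
Let $F$ be a filter with $F\cap I=\emptyset$, let $Y\in F$ and $a\in I$, and let $(P_1,\dots,P_k)$ be a $k$-partition of $Y\setminus a$, $k\ge1$. Then for some $i$ the filter generated by $F\cup\{P_i\}$ is disjoint from $I$.
\end{lemma}

\begin{proof}
Otherwise for each $i$ there is $Y_i\in F$ such that $Y_i\cap P_i$ is contained in a member of $I$, hence is in $I$. Then $Y\cap Y_1\cap\dots\cap Y_k\in F$ is a subset of $a\cup\bigcup_i(Y_i\cap P_i)\in I$, contradicting $F\cap I=\emptyset$.
\end{proof}

\subsection{Exchanging quantifiers}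

The next lemma passes from ``for every $a$ there is $d$'' to ``there is $d$ for every $a$''. It is the place where the construction uses that $I$ comes from an a.d.\ family in an essential way.

\begin{lemma}\label{lem:exchange}
Let $\langle H^d:d\in D\rangle$ be filters such that $d\le^*d'$ implies $H^{d'}\subseteq H^d$. Suppose that for every $a\in I$ there is $d\in D$ with $a\notin H^d$. Then there is $d\in D$ with $H^d\cap I=\emptyset$.
\end{lemma}

\begin{proof}
Suppose not. Then for every $d\in D$ there is a finite $\mathcal B\subseteq\mathcal A$ with $\bigcup\mathcal B\in H^d$: some $a\in H^d$ satisfies $a\subseteq^*\bigcup\mathcal B$, and filters are closed under finite changes and supersets.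

Define finite $\mathcal A_i,\mathcal B_i\subseteq\mathcal A$ and $d^i\in D$ recursively. Let $\mathcal A_0=\emptyset$. Given $\mathcal A_i$, choose $d^i\in D$ with $\bigcup\mathcal A_i\notin H^{d^i}$, choose a finite $\mathcal B_i\subseteq\mathcal A$ with $\bigcup\mathcal B_i\in H^{d^i}$, and let $\mathcal A_{i+1}=\mathcal A_i\cup\mathcal B_i$. Put $w_i=\bigcup(\mathcal B_i\setminus\mathcal A_i)$. Then
\begin{equation}\label{eq:witness}
\omega\setminus w_i\notin H^{d^i}.
\end{equation}
Otherwise $\bigcup\mathcal B_i\setminus w_i\in H^{d^i}$; this set is contained in $\bigcup\mathcal A_i$, which would then be in $H^{d^i}$.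

By Lemma~\ref{lem:O}(b) let $d\in D$ bound all $d^i$, and let $\mathcal B\subseteq\mathcal A$ be finite with $\bigcup\mathcal B\in H^d$. The families $\mathcal B_i\setminus\mathcal A_i$, $i<\omega$, are pairwise disjoint, because $\mathcal B_j\subseteq\mathcal A_{j+1}\subseteq\mathcal A_i$ for $j<i$. As $\mathcal B$ is finite, there is $i$ with $(\mathcal B_i\setminus\mathcal A_i)\cap\mathcal B=\emptyset$. Since $\mathcal A$ is a.d., $w_i\cap\bigcup\mathcal B$ is finite, that is, $\bigcup\mathcal B\subseteq^*\omega\setminus w_i$. As $\bigcup\mathcal B\in H^d\subseteq H^{d^i}$, we get $\omega\setminus w_i\in H^{d^i}$, contradicting~\eqref{eq:witness}.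
\end{proof}

\begin{remark}
The lemma fails for general ideals. On $\omega\times\omega$ let $L_f=\{(n,k):k\le f(n)\}$, let $J$ be the ideal of sets contained in some $L_f$, and let $H^d=\{Z:L_d\subseteq^*Z\}$. If $d\le^*d'$ then $L_d\subseteq^*L_{d'}$, so $H^{d'}\subseteq H^d$. If $a\subseteq L_f$ and $d\not\le^*f$, then $a\notin H^d$. But $L_d\in H^d\cap J$ for every $d$.
\end{remark}

\subsection{The extension lemma}

\begin{lemma}\label{lem:extension}
Let $F$ be a $\kappa$-small filter with $F\cap I=\emptyset$ and let $\langle X_n,v_n:n<\omega\rangle$ be a test. There is a $\kappa$-small filter $F'\supseteq F$ with $F'\cap I=\emptyset$ such that one of the following holds: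
\begin{enumerate}
\item[(1)] for some $B\in F'$ and some $n$, no $t\in X_n$ satisfies $t\subseteq B$;
\item[(2)] for some $d\in D$, the complement of every $d$-fast set is in $F'$.
\end{enumerate}
\end{lemma}

\begin{proof}
Assume that no $\kappa$-small $F'\supseteq F$ disjoint from $I$ satisfies (1). We find $d\in D$ with $F^d\cap I=\emptyset$; then $F'=F^d$ is $\kappa$-small by Lemma~\ref{lem:small}(c) and satisfies (2).

\emph{Step 1. If $Y\in F$, $a\in I$ and $n\ge1$, then in every $n$-partition of $Y\setminus a$ some piece contains a member of $X_n$ as a subset.} By Lemma~\ref{lem:partition} there is a piece $P_i$ such that the filter generated by $F\cup\{P_i\}$ is disjoint from $I$. This filter is $\kappa$-small by Lemma~\ref{lem:small}(b), so (1) fails for it, in particular for $B=P_i$ and $n$.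

\emph{Step 2: a uniform bound.} Write $F=\bigcup_{j<\lambda}\mathcal C_j$ with $\lambda<\kappa$ and $\mathcal C_j$ compact. Fix $a\in I$, $j<\lambda$ and $n\ge1$. The set $K$ of all $(Y,P_1,\dots,P_n)$ such that $Y\in\mathcal C_j$ and $(P_1,\dots,P_n)$ is an $n$-partition of $Y\setminus a$ is closed in $\mathcal C_j\times(2^\omega)^n$, hence compact. The sets
\[
O_N=\{(Y,P_1,\dots,P_n)\in K:\exists i\ \exists t\in X_n\ (t\subseteq P_i\text{ and }v_n(t)<N)\}
\]
are open in $K$ because each $t$ is finite, they increase with $N$, and they cover $K$ by Step 1. So $K=O_N$ for some $N$; call it $g_{j,a}(n)$, and put $g_{j,a}(0)=0$.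

\emph{Step 3. For every $a\in I$ there is $d\in D$ with $a\notin F^d$.} By Lemma~\ref{lem:O}(a) take $d\in D$ with $d\not\le^*g_{j,a}$ for all $j<\lambda$; this is where $\lambda<\kappa$ is used. Let $Y\in F$, $k\ge1$, $m<\omega$, and let a $k$-partition of $Y\setminus a$ be given. Fix $j$ with $Y\in\mathcal C_j$. We do not control the $n$ at which $d$ exceeds $g_{j,a}$, but we do not need to: choose any $n\ge\max(k,m)$ with $d(n)>g_{j,a}(n)$ and extend the $k$-partition to an $n$-partition by empty pieces. By Step 2 some piece contains a $t\in X_n$ with $v_n(t)<g_{j,a}(n)<d(n)$. As $t\ne\emptyset$, this is one of the original pieces, and it is not in $\mathcal G_m^d$. By~\eqref{eq:Fd}, $a\notin F^d$.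

\emph{Step 4.} By (G3), $d\le^*d'$ implies $F^{d'}\subseteq F^d$. So Lemma~\ref{lem:exchange} applies to $H^d=F^d$ and yields $d\in D$ with $F^d\cap I=\emptyset$.
\end{proof}

\begin{proposition}\label{prop:U}
Assume (H) and $\mathfrak c=\kappa$, and let $\mathcal A$ be an infinite a.d.\ family. There is a $D$-slow ultrafilter $U$ with $U\cap I(\mathcal A)=\emptyset$. This $U$ is a P-point, and $M_U$ forces that $D$ is unbounded.
\end{proposition}

\begin{proof}
There are $\mathfrak c$ subsets of $\omega$ and at most $\mathfrak c^{\aleph_0}=\mathfrak c$ tests. Since $\mathfrak c=\kappa$, we can list all these objects in order type $\kappa$. Build an increasing chain $\langle F_\gamma:\gamma<\kappa\rangle$ of $\kappa$-small filters disjoint from $I$. Let $F_0$ be the cofinite filter. At a limit $\gamma<\kappa$ take the union, which is $\kappa$-small by Lemma~\ref{lem:small}(a). If the $\gamma$-th object is a set $X\subseteq\omega$, apply Lemma~\ref{lem:partition} with $Y=\omega$, $a=\emptyset$ and the partition $(X,\omega\setminus X)$, and let $F_{\gamma+1}$ be generated by $F_\gamma$ and the piece it provides. If the $\gamma$-th object is a test, let $F_{\gamma+1}$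 be the filter $F'$ of Lemma~\ref{lem:extension}.

The filter $U=\bigcup_{\gamma<\kappa}F_\gamma$ is disjoint from $I$, hence proper, and decides every $X$, so it is an ultrafilter. Let a test be $U$-dense, and let it be the $\gamma$-th object. Then alternative (1) does not hold for $F_{\gamma+1}\subseteq U$, so for some $d\in D$ the complement of every $d$-fast set is in $U$. As $U$ is proper, no member of $U$ is $d$-fast. The last sentence follows from Lemmas~\ref{lem:slowP} and~\ref{lem:mathias}.
\end{proof}

As a first application, which is a miniature of one step of the iteration, we prove the first inequality in~\eqref{eq:chain}.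

\begin{corollary}\label{cor:aleph1}
$\aleph_1\le\mathfrak a_{\Sigma^1_1}$.
\end{corollary}

\begin{proof}
Let $\mathcal A=\bigcup_{n<\omega}p[T_n]$ be an infinite a.d.\ family. Force with countable partial functions from $\omega_1$ to $2$. This forcing is $\sigma$-closed, so it adds no new elements of $2^\omega$ or $\omega^\omega$ and does not change the sets $p[T_n]$, and it forces CH. In the extension $\mathfrak b=\mathfrak c=\aleph_1$, so Lemma~\ref{lem:scale} and Proposition~\ref{prop:U} give a P-point $U$ disjoint from $\mathcal A$. Lemma~\ref{lem:ppoint} gives $B_n\in U$ almost disjoint from all members of $p[T_n]$. A pseudointersection $B\in U$ of the $B_n$ is infinite, lies in the ground model, and is almost disjoint from all members of $\mathcal A$.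
\end{proof}

For $\kappa$ pieces instead of countably many, the pseudointersection need not be available, and it is the generic set of $M_U$ that supplies it.

\section{Small forcings and limit stages}\label{sec:pres}

To obtain $\mathrm{MA}_{<\kappa}$ the iteration also uses posets of size less than $\kappa$, and it passes through limit stages. Both keep $D$ unbounded, for the same reason: a new function is approximated from below by fewer than $\kappa$ ``least possible value'' functions, and one member of $D$ escapes all of them.

\begin{lemma}\label{lem:smallforcing}
Assume (H). If $|Q|<\kappa$, then $Q$ forces that $D$ is unbounded.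
\end{lemma}

\begin{proof}
Let $\dot f$ be a name for an element of $\omega^\omega$. For $q\in Q$ let $g_q(n)$ be the least $v$ such that some $r\le q$ forces $\dot f(n)=v$. By Lemma~\ref{lem:O}(a) pick $d\in D$ with $d\not\le^*g_q$ for all $q\in Q$. If $q$ forces $d(n)\le\dot f(n)$ for all $n\ge m$, take $n\ge m$ with $d(n)>g_q(n)$ and $r\le q$ forcing $\dot f(n)=g_q(n)<d(n)$, a contradiction. So $d\not\le^*\dot f$ is forced.
\end{proof}

\begin{lemma}\label{lem:limit}
Assume (H). Let $\langle P_\alpha,\dot Q_\alpha:\alpha<\delta\rangle$ be a finite support iteration of ccc forcings of limit length $\delta$ such that each $P_\alpha$, $\alpha<\delta$, forces that $D$ is unbounded. Then so does $P_\delta$.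
\end{lemma}

\begin{proof}
If $\mathrm{cf}(\delta)>\omega$, then by (F3) every function in $\omega^\omega\cap V[G_\delta]$ lies in some $V[G_\alpha]$, $\alpha<\delta$, and does not bound $D$ there. So let $\langle\delta_n:n<\omega\rangle$ be increasing and cofinal in $\delta$, and let $\dot f$ be a $P_\delta$-name for an element of $\omega^\omega$.

Work in $V[G_{\delta_n}]$. Let $R_n=\{r\in P_\delta:r{\upharpoonright}\delta_n\in G_{\delta_n}\}$, and let $f_n(k)$ be the least $v$ such that some $r\in R_n$ satisfies $r\Vdash_{P_\delta}\dot f(k)=v$, where $\Vdash_{P_\delta}$ is the forcing relation of $V$. Such a $v$ exists: every $q\in P_{\delta_n}$ has an extension $r\in P_\delta$ deciding $\dot f(k)$, and $r{\upharpoonright}\delta_n\le q$, so the restrictions of conditions deciding $\dot f(k)$ are dense in $P_{\delta_n}$. Since $D$ is unbounded in $V[G_{\delta_n}]$, there is a least $\xi_n<\kappa$ with $d_{\xi_n}\not\le^*f_n$.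

Back in $V$, by (F1) there are only countably many possible values for the $\xi_n$, $n<\omega$. Let $\xi<\kappa$ bound them all and let $d=d_\xi$. Since $D$ is increasing, $P_{\delta_n}$ forces $d\not\le^*f_n$, for every $n$. Suppose that $p\in P_\delta$ forces $d(k)\le\dot f(k)$ for all $k\ge m$. As the support of $p$ is finite, $p\in P_{\delta_n}$ for some $n$. Let $G_{\delta_n}$ be generic with $p\in G_{\delta_n}$, pick $k\ge m$ with $d(k)>f_n(k)$, and pick $r\in R_n$ forcing $\dot f(k)$ to have the value $f_n(k)$. The conditions $p$ and $r{\upharpoonright}\delta_n$ lie in $G_{\delta_n}$ and so have a common extension $q\in P_{\delta_n}$. Then $q\cup r{\upharpoonright}[\delta_n,\delta)$ extends both $p$ and $r$, and forces $d(k)\le\dot f(k)<d(k)$, a contradiction.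
\end{proof}

\section{The iteration}\label{sec:iteration}

We first record how Martin's axiom bounds $\mathfrak b$ from below.

\begin{lemma}\label{lem:hechler}
If $\kappa$ is uncountable and $\mathrm{MA}_{<\kappa}$ holds, then $\mathfrak b\ge\kappa$.
\end{lemma}

\begin{proof}
Hechler forcing consists of pairs $(s,h)\in\omega^{<\omega}\times\omega^\omega$, with $(s',h')\le(s,h)$ if $s\subseteq s'$, $h\le h'$ everywhere and $s'(n)\ge h(n)$ for $|s|\le n<|s'|$. Conditions with the same $s$ are extended by the pointwise maximum, so the poset is $\sigma$-centered. Given fewer than $\kappa$ functions $f$, take a filter $G$ meeting the dense sets $\{(s,h):f\le h\text{ everywhere}\}$ and $\{(s,h):|s|>n\}$, $n<\omega$. Then $g=\bigcup\{s:(s,h)\in G\}$ is a total function, and $(s,h)\in G$ implies $g(n)\ge h(n)$ for $n\ge|s|$. So $g$ bounds all the given $f$.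
\end{proof}

\subsection{Definition of the forcing}

Assume $\mathfrak b=\mathfrak c=\kappa$ and $2^\kappa=\kappa^+$. Then $\kappa^{\aleph_0}=\mathfrak c^{\aleph_0}=\kappa$. Fix $D$ satisfying (H) by Lemma~\ref{lem:scale}. Proposition~\ref{prop:U} needs $\mathfrak c=\kappa$ in every intermediate model, which is why the iteration has length $\kappa^+$ and iterands of size at most $\kappa$.

We define a finite support iteration $\langle P_\alpha,\dot Q_\alpha:\alpha<\kappa^+\rangle$ such that each $\dot Q_\alpha$ is forced to be a ccc poset whose underlying set is a nonzero ordinal $\le\kappa$ and whose largest element is $0$, and such that each $P_\alpha$ forces that $D$ is unbounded. Suppose that $P_\alpha$ has been defined, $\alpha\le\kappa^+$.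

\emph{A small dense set.} Let $P^*_\alpha$ be the set of $p\in P_\alpha$ such that $p(\beta)$ is the canonical name $\check\eta$ of an ordinal $\eta<\kappa$ for each $\beta$ in the support of $p$. Then $P^*_\alpha$ is dense in $P_\alpha$, by induction on $\alpha$. If $\alpha=\beta+1$ and $p\in P_\alpha$, choose $q'\le p{\upharpoonright}\beta$ forcing $p(\beta)=\check\eta$ for some $\eta<\kappa$, and then $q\le q'$ in $P^*_\beta$; the condition $q{}^\frown\langle\check\eta\rangle$ is in $P^*_\alpha$ and extends $p$. If $\alpha$ is a limit, every $p\in P_\alpha$ lies in $P_\beta$ for some $\beta<\alpha$ and has an extension in $P_\beta^*\subseteq P_\alpha^*$. Elements of $P^*_\alpha$ are determined by finite partial functions from $\alpha$ to $\kappa$, so $|P^*_\alpha|\le\kappa$ for $\alpha<\kappa^+$ and $|P^*_{\kappa^+}|\le\kappa^+$.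

\emph{The intermediate models.} Let $\alpha<\kappa^+$. By (F3), $P_\alpha$ is ccc. By (F2) there are at most $(\kappa^{\aleph_0})^{\aleph_0}=\kappa$ reals in $V[G_\alpha]$; the ground model reals give at least $\kappa$, and $\kappa$ remains regular uncountable by (F1). Since $P_\alpha$ forces that $D$ is unbounded,
\begin{equation}\label{eq:inter}
V[G_\alpha]\models\text{(H) and }\mathfrak c=\kappa .
\end{equation}

\emph{Bookkeeping.} Call \emph{objects} the $\kappa$-sequences of trees on $2\times\omega$ and the posets on nonzero ordinals $<\kappa$ with largest element $0$. They are coded by subsets of $\kappa\times(2\times\omega)^{<\omega}$ and of $\kappa\times\kappa$. By (F2), for each $\beta<\kappa^+$ there are at most $(\kappa^{\aleph_0})^\kappa=2^\kappa=\kappa^+$ nice $P^*_\beta$-names for such subsets; list them as $\langle\dot s_{\beta,\gamma}:\gamma<\kappa^+\rangle$ as soon as $P_\beta$ is defined. Fix a surjection $\pi:\kappa^+\to\kappa^+\times\kappa^+$ such that $\pi(\alpha)=(\beta,\gamma)$ implies $\beta\le\alpha$. At stage $\alpha$ we \emph{consider} the value of $\dot s_{\pi(\alpha)}$ in $V[G_\alpha]$. Thus every object lying in some $V[G_\beta]$, $\beta<\kappa^+$,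 is considered at some stage $\alpha\ge\beta$.

\emph{The iterand.} Work in $V[G_\alpha]$, $\alpha<\kappa^+$.
\begin{enumerate}
\item[(i)] Suppose that we consider a sequence $\langle T_\xi:\xi<\kappa\rangle$ of trees and that $\mathcal A^\alpha=\bigcup_{\xi<\kappa}p[T_\xi]$, computed in $V[G_\alpha]$, is an infinite a.d.\ family of infinite sets. By~\eqref{eq:inter}, Proposition~\ref{prop:U} gives an ultrafilter $U$ for $\mathcal A^\alpha$. Since $|M_U|\le\mathfrak c=\kappa$, we can let $Q_\alpha$ be an isomorphic copy of $M_U$ on an ordinal $\le\kappa$ with largest element $0$. It is $\sigma$-centered and keeps $D$ unbounded.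
\item[(ii)] Suppose that we consider a poset on a nonzero ordinal $<\kappa$ with largest element $0$ that is ccc in $V[G_\alpha]$. Let $Q_\alpha$ be this poset. It keeps $D$ unbounded by Lemma~\ref{lem:smallforcing}.
\item[(iii)] Otherwise let $Q_\alpha=\{0\}$.
\end{enumerate}
So $P_{\alpha+1}$ forces that $D$ is unbounded. At limit stages, including $\kappa^+$, Lemma~\ref{lem:limit} applies. This completes the definition. Let $P=P_{\kappa^+}$, a ccc poset by (F3), let $G$ be $P$-generic and $W=V[G]$. By (F3) again,
\begin{equation}\label{eq:capture}
\begin{gathered}
\text{if }S\in V\text{ and }|S|\le\kappa\text{, then every subset of }S\text{ in }W\\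
\text{lies in }V[G_\alpha]\text{ for some }\alpha<\kappa^+.
\end{gathered}
\end{equation}

\subsection{Proof of Theorem~\ref{thm:B}}

\emph{Upper bounds.} In $W$ the family $D$ is unbounded, so $\mathfrak b\le\kappa$. By (F2), $W$ has at most $((\kappa^+)^{\aleph_0})^{\aleph_0}$ reals, computed in $V$, and $(\kappa^+)^{\aleph_0}=(2^\kappa)^{\aleph_0}=2^\kappa=\kappa^+$. So $\mathfrak c\le\kappa^+$ in $W$.

\emph{$\mathrm{MA}_{<\kappa}$ and $\mathfrak b=\kappa$.} (For $\kappa=\aleph_1$ both $\mathrm{MA}_{<\aleph_1}$ and $\mathfrak b\ge\aleph_1$ hold in ZFC, and the stages of kind (ii) are superfluous.) In $W$ let $R$ be a ccc poset and let $E_i\subseteq R$, $i<\lambda$, be dense, $\lambda<\kappa$. By the L\"owenheim--Skolem theorem let $Q$ be the universe of an elementary substructure of $(R,\le,E_i)_{i<\lambda}$ of size at most $\lambda+\aleph_0<\kappa$. By elementarity $Q$ has a largest element, two elements of $Q$ are compatible in $Q$ if and only if they are compatible in $R$, so that $Q$ is ccc, and each $E_i\cap Q$ is dense in $Q$. The upward closure in $R$ of a filter on $Q$ meeting all $E_i\cap Q$ is a filter on $R$ meeting all $E_i$. So we may assume that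 $R=Q$ is a poset on an ordinal $<\kappa$ with largest element $0$. By~\eqref{eq:capture}, $Q$ and $\langle E_i:i<\lambda\rangle$ lie in some $V[G_\beta]$. Let $\alpha\ge\beta$ be a stage at which $Q$ is considered. An uncountable antichain of $Q$ in $V[G_\alpha]$ would be an uncountable antichain in $W$, since both models have the same $\aleph_1$ by (F1). So $Q$ is ccc in $V[G_\alpha]$ and $Q_\alpha=Q$. The $V[G_\alpha]$-generic filter on $Q$ added at this stage meets all $E_i$. Thus $\mathrm{MA}_{<\kappa}$ holds in $W$, and $\mathfrak b\ge\kappa$ by Lemma~\ref{lem:hechler}. Hence $\mathfrak b=\kappa$.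

\emph{$\mathfrak a_{\Sigma^1_1}\ge\kappa^+$.} In $W$ let $\mathcal A$ be an infinite a.d.\ family that is a union of at most $\kappa$ analytic sets; with repetitions, $\mathcal A=\bigcup_{\xi<\kappa}p[T_\xi]$. We show that $\mathcal A$ is not maximal. By~\eqref{eq:capture} there is $\beta<\kappa^+$ such that $V[G_\beta]$ contains $\langle T_\xi:\xi<\kappa\rangle$ and an infinite sequence of distinct members of $\mathcal A$. Let $\alpha\ge\beta$ be a stage at which $\langle T_\xi:\xi<\kappa\rangle$ is considered. By Lemma~\ref{lem:abs}(a), $\mathcal A^\alpha=\mathcal A\cap V[G_\alpha]$, which is an infinite a.d.\ family of infinite sets. So the stage is of kind (i), and $Q_\alpha$ is a copy of $M_U$, where in $V[G_\alpha]$ the ultrafilter $U$ is a P-point disjoint from $I(\mathcal A^\alpha)$.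

In $V[G_\alpha]$, each $p[T_\xi]$ is an analytic a.d.\ family contained in $I(\mathcal A^\alpha)$, hence disjoint from $U$. Lemma~\ref{lem:ppoint} gives $B_\xi\in U$ having finite intersection with every member of $p[T_\xi]$. By Lemma~\ref{lem:abs}(b) this remains true in $W$: all members of $p[T_\xi]^W$, including those that are not in $V[G_\alpha]$, have finite intersection with $B_\xi$. The generic set $x\in V[G_{\alpha+1}]$ of $M_U$ is infinite and satisfies $x\subseteq^*B_\xi$ for all $\xi<\kappa$. If $a\in\mathcal A$, say $a\in p[T_\xi]^W$, then $a\cap x\subseteq^*a\cap B_\xi$ is finite. So $\mathcal A$ is not MAD.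

Together with~\eqref{eq:chain} we obtain, in $W$,
\[
\kappa^+\le\mathfrak a_{\Sigma^1_1}\le\mathfrak a_{\mathrm{Borel}}\le\mathfrak a_{\mathrm{closed}}\le\mathfrak a\le\mathfrak c\le\kappa^+ .
\]

\emph{No $\boldsymbol\Sigma^1_2$ MAD family.} By Sierpi\'nski's theorem a $\boldsymbol\Sigma^1_2$ MAD family would be a union of $\aleph_1$ Borel sets, which are then Borel subsets of $[\omega]^\omega$. This is impossible in $W$, where $\aleph_1\le\kappa<\mathfrak a_{\mathrm{Borel}}$. This proves Theorem~\ref{thm:B}, and with it Theorem~\ref{thm:A}. \qed

\subsection{Proof of Corollary~\ref{cor:main}}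

The hypothesis of Theorem~\ref{thm:A} is consistent relative to ZFC; for example, it holds in the constructible universe $L$. This gives the first claim.

Now assume GCH and let $\kappa$ be regular uncountable. If $\kappa=\aleph_1$, the hypothesis of Theorem~\ref{thm:B} already holds. In general, the Solovay--Tennenbaum forcing is a ccc poset of size $\kappa$ that forces Martin's axiom $\mathrm{MA}_{<\mathfrak c}$ together with $\mathfrak c=\kappa$. In the extension $\kappa\le\mathfrak b\le\mathfrak c=\kappa$ by Lemma~\ref{lem:hechler}. By (F2) and GCH in the ground model there are at most $(\kappa^{\aleph_0})^\kappa=\kappa^+$ nice names for subsets of $\kappa$, so $2^\kappa=\kappa^+$ in the extension, cardinals being preserved by (F1). Thus Theorem~\ref{thm:B} applies there, and the two-step iteration is ccc by (F3). \qed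

\begin{thebibliography}{1}

\bibitem{BR}
J\"org Brendle and Dilip Raghavan,
\emph{Bounding, splitting, and almost disjointness},
arXiv:1211.5170 (2012).

\end{thebibliography}
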